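# Gluing two six-spheres along a free $S^3\times S^2$: circle actions with four fixed points

Throughout, manifolds are smooth, closed (compact, without boundary) and connected unless a boundary is mentioned.

## 1. Two six-spheres joined along $S^3\times S^2$

Let $S^6$ be the unit sphere in the imaginary octonions $\operatorname{Im}\mathbb O=\mathbb R\oplus\mathbb C^3$. For $p\in S^6$ and $v\perp p$ put $J_pv=p\times v=pv$. Since $p(pv)=p^2v=-v$, this is an almost complex structure. It is preserved by the automorphism group $G_2$ of $\mathbb O$, hence by $SU(3)\subset G_2$, which acts in the standard way on $\mathbb R\oplus\mathbb C^3$. Choose coprime positive integers $a,b$ and let the circle act by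
$$\lambda\cdot(t,z_1,z_2,z_3)=(t,\ \lambda^az_1,\ \lambda^bz_2,\ \lambda^{-a-b}z_3).$$
There are exactly two fixed points, $(\pm1,0)$. Away from three $2$-spheres the action is free, and in the free part we shall find an invariant copy of $S^3\times D^3$ on which the circle acts by scalars on $S^3\subset\mathbb C^2$ and trivially on $D^3$.

Cut out the interior of this copy. Do the same with another coprime pair $(c,d)$, and glue the two remainders along their boundaries $S^3\times S^2$ by the identity on $S^3$ times a reflection of $S^2$. The result is a closed $6$-manifold $M$ with a circle action that has exactly four fixed points. We shall see that the almost complex structures can be matched across the seam, that $M$ is simply connected with $H^2(M;\mathbb Z)=\mathbb Zx$, and that, up to sign,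
$$\langle x^3,[M]\rangle=\tfrac14\big(A^2-B^2\big),\qquad A=ab(a+b),\quad B=cd(c+d).$$

This construction answers two questions posed in Panagiotis Konstantis, Nicholas Lindsay, "Exotic almost complex circle actions on 6-manifolds", arXiv:2308.06832 (2023). Consider simply connected, $\mathbb Z$-equivariantly formal, almost complex $6$-manifolds with a circle action that preserves the almost complex structure and has exactly $4$ fixed points. (Formality is defined in Section 2.)

a) Are there finitely many diffeomorphism types of such manifolds?

b) Are there finitely many homotopy types of such manifolds?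

As background, Jang classified the weights and associated multigraphs of almost complex circle actions on $6$-manifolds with exactly $4$ fixed points into six cases. The questions ask about the global topology. Both answers are **no**: the integer $\langle x^3,[M]\rangle$ above is, up to sign, a homotopy invariant, and it takes infinitely many absolute values.

## 2. Weights, equivariant cohomology, localization

**Definition (almost complex circle action, weights).** An almost complex circle action on $(M,J)$ is a smooth $S^1$-action preserving $J$. At an isolated fixed point $f$ of such an action on a $6$-manifold, $T_fM\cong\mathbb C_{w_1}\oplus\mathbb C_{w_2}\oplus\mathbb C_{w_3}$, where $\lambda$ acts on $\mathbb C_w$ as $\lambda^w$. The nonzero integers $w_1,w_2,w_3$ are the weights at $f$; put $e_f=w_1w_2w_3$. We always use the orientation induced by $J$.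

Examples. Let $S^2_a$ be $\mathbb{CP}^1$ with $\lambda\cdot[y_0:y_1]=[\lambda^ay_0:y_1]$. It has weight $a$ at $[0:1]$ and $-a$ at $[1:0]$. On $\mathbb{CP}^3$, with weights $0,1,2,3$ on $\mathbb C^4$, the weights at the coordinate point $e_i$ are the $j-i$ with $j\ne i$, that is, $\{1,2,3\},\{-1,1,2\},\{-2,-1,1\},\{-3,-2,-1\}$.

**Definition (equivariant cohomology).** $H^*_{S^1}(M)=H^*(M_{S^1})$ with $M_{S^1}=ES^1\times_{S^1}M$, a bundle over $BS^1$ with fiber $M$. For a point we get $\mathbb Z[u]$ with $\deg u=2$, normalized so that $\mathbb C_w$ has equivariant Euler class $wu$. An equivariant bundle $E\to M$ induces $E_{S^1}\to M_{S^1}$, whose characteristic classes are the equivariant characteristic classes of $E$.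

At a fixed point with weights $w_i$, $c_1^{S^1}(TM)$ restricts to $(\sum w_i)u$, $c_2^{S^1}$ to $(\sum_{i<j}w_iw_j)u^2$, and $p_1^{S^1}$ to $(\sum w_i^2)u^2$. If the action on $M$ is free, then $M_{S^1}\to M/S^1$ has contractible fiber $ES^1$, so $H^*_{S^1}(M)=H^*(M/S^1)$, and the equivariant classes of $E$ are the classes of $E/S^1\to M/S^1$. If all stabilizers are finite, the fibers are rationally acyclic and the equality holds with $\mathbb Q$ coefficients.

**Definition (formality).** $M$ is $\mathbb Z$-equivariantly formal if $H^*_{S^1}(M;\mathbb Z)$ is a free module over $H^*(BS^1;\mathbb Z)=\mathbb Z[u]$.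

Examples. $S^2_a$ is formal: the Serre spectral sequence of $(S^2_a)_{S^1}\to BS^1$ lives in even bidegrees and collapses. The free action on $S^3$ by scalars is not formal: $H^*_{S^1}(S^3)=H^*(S^2)$, where $u^2=0$.

We use the following textbook facts for a circle action on a closed manifold with isolated fixed points.

- $\chi(M)$ is the number of fixed points.
- Localization theorem: the kernel and cokernel of $H^*_{S^1}(M;\mathbb Q)\to\bigoplus_f\mathbb Q[u]$ are $u$-torsion. So the $\mathbb Q[u]$-rank of $H^*_{S^1}(M;\mathbb Q)$ is the number of fixed points. If $M$ is $\mathbb Z$-equivariantly formal, $H^*_{S^1}(M;\mathbb Z)$ injects into $\bigoplus_f\mathbb Z[u]$.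
- Atiyah–Bott–Berline–Vergne (ABBV): if $M$ is an almost complex $6$-manifold, $\alpha\in H^6_{S^1}(M)$ and $\alpha|_f=\alpha_fu^3$, then
$$\int_M\alpha=\sum_f\frac{\alpha_f}{e_f},\tag{1}$$
where the left side is the value on $[M]$ of the image of $\alpha$ in $H^6(M)$. For classes of degree below $6$ the sum is $0$.
- On an invariant $2$-sphere $S$ with weights $w,-w$ at its poles $q,q'$, a class $\alpha\in H^2_{S^1}(S;\mathbb Z)$ with values $\alpha_qu,\alpha_{q'}u$ satisfies
$$\int_S\alpha=\frac{\alpha_q-\alpha_{q'}}{w}\in\mathbb Z.\tag{2}$$

Check of (1) on $\mathbb{CP}^3$ above: $c_1^{S^1}$ has values $6,2,-2,-6$ and $e_f=6,-2,2,-6$. So $\int c_1^3=36-4-4+36=64=4^3$, as it should be.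

**Fact (isotropy spheres).** Let $M$ be an almost complex $S^1$-manifold with isolated fixed points, and $m\ge2$. Suppose exactly one weight $w$ at $f$ is divisible by $m$. Then the component of $M^{\mathbb Z_m}$ through $f$ is a $2$-sphere with exactly two fixed points, of weights $w$ and $-w$.

*Proof.* The component is a closed $J$-invariant submanifold whose tangent space at $f$ is the sum of the weight spaces with weight divisible by $m$. So it is a closed connected oriented surface. Its Euler characteristic is its number of fixed points, which is at least $1$. Hence it is a sphere with two fixed points. If the other weight is $w'$, the ABBV formula for the class $1$ gives $1/w+1/w'=0$. $\square$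

## 3. The numbers $k$ and $p$, and the three theorems

**Definition (admissible).** $M$ is admissible if it is a simply connected, $\mathbb Z$-equivariantly formal, almost complex $6$-manifold with a $J$-preserving circle action with exactly $4$ fixed points. If $H^2(M;\mathbb Z)=\mathbb Zx$, put
$$k(M)=\langle x^3,[M]\rangle,\qquad p(M)=\langle p_1(M)\,x,[M]\rangle .$$

Replacing $x$ by $-x$ changes both signs, so $(k,p)$ is defined up to a common sign. A homotopy equivalence sends generator to $\pm$ generator in $H^2$ and fundamental class to $\pm$ fundamental class, so $|k|$ is a homotopy invariant. In the same way $|p|$ is a diffeomorphism invariant, and by Novikov even a homeomorphism invariant.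

**Theorem A.** Let $(a,b)$, $(c,d)$ be pairs of coprime positive integers. Put $A=ab(a+b)$, $B=cd(c+d)$, $P=2(a^2+ab+b^2)$, $Q=2(c^2+cd+d^2)$. There is an admissible $M$ with $H^2(M)\cong\mathbb Z$, $c_1(M)=0$, fixed point weights
$$\{a,b,-a-b\},\ \{-a,-b,a+b\},\ \{c,d,-c-d\},\ \{-c,-d,c+d\},$$
and, up to a common sign, $k(M)=\frac{A^2-B^2}{4}$ and $p(M)=P-Q$.

**Corollary (answer to a and b).** There are infinitely many homotopy types, hence infinitely many diffeomorphism types, of admissible manifolds. Both answers are no.

*Proof from Theorem A.* Take $(a,b)=(1,1)$ and $(c,d)=(1,n)$ with $n\ge1$. Then $A=2$, $B=n(n+1)$ and $|k|=\big(\frac{n(n+1)}2\big)^2-1$. This is strictly increasing in $n$. So these manifolds have pairwise different homotopy types. $\square$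

The first values, by hand: $p=P-Q=6-2(1+n+n^2)$, so up to sign $(k,p)=(0,0),(8,8),(35,20)$ for $n=1,2,3$.

The next two theorems are not needed for the answers; they sharpen them.

**Theorem B.** Infinitely many pairwise non-homeomorphic admissible manifolds are homotopy equivalent to $S^2\times S^4$.

**Theorem C.** For every integer $a\ge1$ there is an admissible manifold with weights
$$\{1,2,3\},\ \{-1,1,a\},\ \{-1,1,-a\},\ \{-1,-2,-3\}\qquad(*)$$
and $H^2=\mathbb Zx$, such that:

- for $a$ even, $c_1=\pm2x$ (so $M$ is spin) and $(k,p)=\pm(9-\tfrac{a^2}4,\ 12-a^2)$;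
- for $a$ odd, $c_1=\pm x$ (so $M$ is non-spin) and $(k,p)=\pm(72-2a^2,\ 24-2a^2)$.

For $a\ge4$, every admissible manifold with weights $(*)$ has these invariants, and its diffeomorphism type is determined by $a$. In particular there are infinitely many spin and infinitely many non-spin homotopy types.

## 4. Matching almost complex structures across a seam

If two almost complex pieces are glued, their structures will in general disagree on the seam. The next lemma says that over a simply connected $4$-dimensional quotient, only $c_1$ can prevent us from interpolating.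

**Lemma 1.** Let $F$ be a closed simply connected $4$-manifold, $E\to F$ an oriented real rank $6$ bundle, and $J_0,J_1$ complex structures on $E$ inducing the orientation, with $c_1(J_0)=c_1(J_1)$. Then $J_0,J_1$ are homotopic through complex structures.

*Proof.* Complex structures inducing the orientation are sections of a bundle with fiber $GL_6^+(\mathbb R)/GL_3(\mathbb C)\simeq SO(6)/U(3)\cong\mathbb{CP}^3$. This fiber is connected with $\pi_1=0$, $\pi_2=\mathbb Z$, $\pi_3=\pi_4=0$. We look for a section over $F\times[0,1]$ with prescribed ends. The obstructions lie in $H^i(F;\pi_i(\mathbb{CP}^3))$, $i\le4$ (untwisted, as $F$ is simply connected). So the only one is the primary difference $d\in H^2(F;\mathbb Z)$.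

*Comparison with $c_1$.* In the exact sequence
$$0=\pi_2(SO(6))\to\pi_2(SO(6)/U(3))\to\pi_1(U(3))=\mathbb Z\to\pi_1(SO(6))=\mathbb Z/2\to0$$
a generator of $\pi_2(SO(6)/U(3))=\mathbb Z$ goes to $\pm2$. The middle map sends a map $S^2\to SO(6)/U(3)$, that is, a complex structure on the trivial bundle $S^2\times\mathbb R^6$, to the clutching class of the resulting $U(3)$-bundle, which is $\pm c_1$. So a generator corresponds to a complex structure with $c_1=\pm2$.

Deform so that $J_0=J_1$ over the $1$-skeleton. On a $2$-cell $e$ the two extensions, in a trivialization of $E|_e$, form a sphere in the fiber, of class $d(e)\in\mathbb Z$. The determinant lines of $J_0$ and $J_1$ agree over the $1$-skeleton. Hence $c_1(J_0)-c_1(J_1)$ is represented by the cochain that assigns to $e$ the first Chern number of the complex bundle over this sphere, which is $\pm2d(e)$ with a universal sign. Therefore $0=c_1(J_0)-c_1(J_1)=\pm2d$. Since $H^2(F;\mathbb Z)$ is torsion free, $d=0$. $\square$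

**Corollary 1.** Let $\tilde F$ be a closed free $S^1$-manifold with $F=\tilde F/S^1$ as in Lemma 1. Suppose $\tilde F\times[-1,1]$ carries invariant almost complex structures $J_\pm$ near the two ends, inducing the same orientation, with equal equivariant $c_1$ in $H^2_{S^1}(\tilde F)=H^2(F)$. Then some invariant almost complex structure on $\tilde F\times[-1,1]$ agrees with $J_\pm$ near the ends.

*Proof.* Invariant almost complex structures are the complex structures on the rank $6$ bundle $T(\tilde F\times[-1,1])/S^1$ over $F\times[-1,1]$. This bundle is pulled back from a bundle $E\to F$, and the $c_1$ of such a structure is its equivariant $c_1$. Restrict $J_-$ and $J_+$ to slices near the ends, where they are still defined. Lemma 1 gives a homotopy between the two restrictions; insert it between the slices and smooth it relative to the ends. $\square$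

## 5. Formality read off from $H_2$

In our constructions we can compute $\pi_1$ and $H_2$. The next lemma says that nothing else has to be checked.

**Lemma 2.** Let $M$ be a closed, simply connected, oriented $6$-manifold with an $S^1$-action with exactly $4$ fixed points, and $H_2(M;\mathbb Z)\cong\mathbb Z$. Then $H^*(M;\mathbb Z)$ is $\mathbb Z$ in degrees $0,2,4,6$ and $0$ otherwise, $M$ is $\mathbb Z$-equivariantly formal, and $H^*_{S^1}(M;\mathbb Z)\to H^*(M;\mathbb Z)$ is onto.

*Proof.* We have $H_1=H^1=0$, hence $H_5=H^5=0$ by duality. Also $H^2\cong\operatorname{Hom}(H_2,\mathbb Z)=\mathbb Z$, so $H_4\cong H^2\cong\mathbb Z$ and $H^4\cong H_2\cong\mathbb Z$. Next, $H_3\cong H^3$, and $H^3$ is torsion free because $H_2$ is. Finally $4=\chi(M)=4-b_3$ gives $b_3=0$, so $H_3=0$. The Serre spectral sequence of $M_{S^1}\to BS^1$ lives in even bidegrees, so it collapses. Hence restriction to the fiber is onto, and Leray–Hirsch gives freeness. $\square$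

## 6. Localization on a piece with boundary

To find the values of equivariant classes at fixed points we need a version of (1) for each piece separately, where the seam contributes.

**Lemma 3.** Let $C$ be a compact oriented $6$-manifold with $S^1$-action that is free on $\partial C$, with isolated interior fixed points. Assume each fixed point $f$ has an invariant complex structure on $T_fC$ inducing the orientation, with pairwise coprime weights of product $e_f$. Then for every $\alpha\in H^4_{S^1}(C;\mathbb Q)$, with $\alpha|_f=\alpha_fu^2$,
$$\langle\alpha,[\partial C/S^1]\rangle=\kappa\sum_f\frac{\alpha_f}{e_f}\tag{3}$$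
with a universal sign $\kappa=\pm1$.

*Proof.* **Step 1: move the pairing to small spheres.** Remove small invariant balls around the fixed points to get $C^\circ$. All stabilizers on $C^\circ$ are finite, so $H^*_{S^1}(C^\circ;\mathbb Q)=H^*(C^\circ/S^1;\mathbb Q)$. A stabilizer acts on a slice preserving orientation, because $S^1$ is connected and the stabilizer fixes the orbit direction. So $C^\circ/S^1$ is a compact oriented $5$-orbifold with boundary and has a rational fundamental class. Its boundary is, up to one common sign, $[\partial C/S^1]-\sum_f[S_f/S^1]$, where $S_f=S^5(w_1,w_2,w_3)$ is oriented as the boundary of the removed ball. A class that extends over $C^\circ/S^1$ pairs to zero with this boundary. On the ball around $f$, $\alpha$ equals $\alpha_fu^2$. Hence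
$$\langle\alpha,[\partial C/S^1]\rangle=\sum_f\alpha_f\,\langle u^2,[S_f/S^1]\rangle .$$

**Step 2: compute $\langle u^2,[S_f/S^1]\rangle$ by comparison with weights $(1,1,1)$.** Consider the equivariant map
$$T:S^5(1,1,1)\to S^5(w_1,w_2,w_3),\qquad z\mapsto\frac{(z_1^{w_1},z_2^{w_2},z_3^{w_3})}{|(z_1^{w_1},z_2^{w_2},z_3^{w_3})|},\qquad z^{-n}:=\bar z^{\,n}.$$
Let $V$ be the set of points with all coordinates nonzero; then $T^{-1}(V)=V$. Put $n_i=|w_i|$ and $z_i=r_ie^{i\theta_i}$. On angles $T$ is $\theta_i\mapsto w_i\theta_i$. On moduli it sends $r$, in the open positive octant of $S^2$, to the normalization of $(r_i^{n_i})$.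

The map on moduli is a bijection, since for positive $q$ the curve $\tau\mapsto\big((\tau q_i)^{1/n_i}\big)_i$, $\tau>0$, has norm strictly increasing from $0$ to $\infty$ and so meets the octant once. Its derivative is injective: a tangent vector $v$ in the kernel satisfies $n_iv_i/r_i=c$ for all $i$, and $0=\sum r_iv_i=c\sum r_i^2/n_i$ forces $c=0$. It preserves orientation, as one sees by letting the exponents move linearly from $1$ to $n_i$; the two arguments above hold for all real exponents $n_i>0$. So each point of $V$ has $|w_1w_2w_3|$ preimages, all with local sign equal to the sign of $w_1w_2w_3$, and $\deg T=w_1w_2w_3=e_f$.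

On $V$ all stabilizers are trivial on both sides, because the weights are pairwise coprime. For $q\in V$, each orbit lying over the orbit of $q$ maps to it bijectively, so it contains exactly one preimage of $q$. Near these orbits $T$ is an equivariant local diffeomorphism that preserves orbit directions. Hence the map of quotients has the same degree $e_f$. As $T$ pulls $u$ back to $u$,
$$e_f\,\langle u^2,[S_f/S^1]\rangle=\langle u^2,[S^5(1,1,1)/S^1]\rangle=:\kappa .$$
Here $S^5(1,1,1)/S^1=\mathbb{CP}^2$ and $u$ restricts to $\pm$ a generator of $H^2$, so $\kappa=\pm1$. $\square$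

## 7. Gluing along a free orbit gives only $S^2\times S^4$

The first thing to try with two six-spheres is simpler than the construction of Section 1: glue along a free orbit. A free orbit in $S^6$ has an invariant neighborhood $S^1\times D^5$, with $S^1$ acting on the first factor only, by the slice theorem. Let $C_1,C_2$ be the complements of such neighborhoods in the six-spheres for $(a,b)$ and $(c,d)$, glued along $S^1\times S^4$ by the identity times a reflection.

Much of this works. In $H^2_{S^1}(S^6)=\mathbb Zu$ the class $c_1^{S^1}(TS^6)$ restricts to $0$ at a fixed point, so it is $0$. The seam quotient is $S^4$, so Corollary 1 glues the almost complex structures. The $C_i$ are complements of codimension $5$, so $M$ is simply connected. By Alexander duality $H_2(C_i)\cong H^3(S^1)=0$, and Mayer–Vietoris gives $H_2(M)\cong H_1(S^1\times S^4)=\mathbb Z$. By Lemma 2, $M$ is admissible.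

The attempt stops at the invariants. Let $\hat x$ be an equivariant lift of a generator $x$ of $H^2(M)$, with values $\xi_N,\xi_S$ at the fixed points in $C_1$, where $e_N=-A$, $e_S=A$ (at the fixed points in $C_2$ replace $A$ by $B$). The class $u\hat x$ vanishes on the seam, because $u$ restricts to $H^2(S^4)=0$. Formula (3) then gives $0=(\xi_S-\xi_N)/A$, so $\xi_S=\xi_N$, and likewise on $C_2$. In (1) the contributions to $k$ cancel in pairs, $\xi_S^3/A-\xi_N^3/A=0$. Those to $p$ cancel too, because $p_1^{S^1}$ has the same value at both fixed points of each piece. So $k=p=0$ whatever $(a,b),(c,d)$ are. Moreover $c_1^{S^1}(M)$ vanishes at every fixed point, so $c_1(M)=0$ and $M$ is spin. By Wall's classification, recalled in Section 9, $M$ is diffeomorphic to $S^2\times S^4$.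

The computation also shows the repair. We need a seam whose quotient $F$ satisfies $u|_F\cdot\hat x|_F\ne0$. The quotient $F=S^2\times S^2$, with $u$ on one factor and $\hat x$ on the other, does this. Its total space is $S^3\times S^2$, which is the boundary of the $S^3\times D^3$ of Section 1.

## 8. Proof of Theorem A

**Step 1: the six-sphere and its $c_1$.** At $(\pm1,0)$ the tangent space is $\mathbb C^3$, and $J$ commutes with $SU(3)$, so it is $i$ or $-i$. Since $J_{-p}=-J_p$ on the common tangent space, the two signs are opposite. So at one fixed point, $N$, the weights are $\{a,b,-a-b\}$, and at the other, $S$, they are $\{-a,-b,a+b\}$. Thus $e_N=-A$, $e_S=A$. Since $H^2_{S^1}(S^6)=\mathbb Zu$ restricts injectively to $N$ and the weights sum to $0$, we get $c_1^{S^1}(TS^6)=0$.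

**Step 2: the free part.** We show that the action is free on a $2$-connected open set. The numbers $a,b,a+b$ are pairwise coprime. So a point with at least two nonzero $z_i$ has trivial stabilizer, and the action is free on the complement $U$ of the three $2$-spheres $S^6\cap(\mathbb R\oplus\mathbb C_i)$. Maps of spheres of dimension at most $2$ into $U$ bound discs of dimension at most $3$ in $S^6$, which can be pushed off these $2$-spheres since $3+2<6$. So $U$ is $2$-connected, and similarly connected. Let $Y=U/S^1$, a $5$-manifold. The exact sequence of $S^1\to U\to Y$ gives $\pi_1(Y)=0$ and $\pi_2(Y)\cong\pi_1(S^1)=\mathbb Z$. The isomorphism sends $g:S^2\to Y$ to the Euler number of $g^*U$, up to sign.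

**Step 3: an equivariant $S^3\times D^3$.** By Step 2 there is a map $S^2\to Y$ with Euler number $\pm1$. By Whitney ($2\cdot2<5$) it is homotopic to an embedding; let $\sigma$ be its image. The preimage $\Sigma$ of $\sigma$ is a principal circle bundle over $S^2$ with Euler number $\pm1$. After possibly reversing the orientation of $S^2$, this is the Hopf bundle, so $\Sigma$ is equivariantly $S^3\subset\mathbb C^2$ with the action by scalars.

We claim that the normal bundle $\nu$ of $\sigma$ is trivial. The orbit direction spans a trivial line subbundle of $(TU)/S^1$, so $(TU)/S^1\cong TY\oplus\mathbb R$. The left side is a complex bundle with $c_1=c_1^{S^1}(TS^6)|_U=0$, hence $w_2(TY)=0$. Since $w_2(TS^2)=0$, also $w_2(\nu)=0$. As $Y$ and $\sigma$ are oriented, $\nu$ is an oriented rank $3$ bundle over $S^2$; these are classified by $w_2$ through $\pi_1(SO(3))=\mathbb Z/2$. So $\nu$ is trivial, and $\sigma$ has a neighborhood $S^2\times D^3$ in $Y$. Over it the principal bundle $U\to Y$ is pulled back from $S^2$. So $\Sigma$ has an invariant neighborhood $S^3\times D^3$ with $S^1$ acting only on $S^3$. Reflecting $D^3$ if necessary,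 we assume that $S^3\times D^3\hookrightarrow S^6$ preserves orientation. Put $C=S^6\setminus(S^3\times\operatorname{int}D^3)$.

**Step 4: gluing.** Let $C_1$ come from $(a,b)$, $C_2$ from $(c,d)$, and let $M=C_1\cup_\varphi C_2$ with $\varphi=\mathrm{id}\times\rho$ on $S^3\times S^2$, $\rho$ a reflection. Both boundaries carry the same orientation of $S^3\times S^2$ (opposite to that of $\partial(S^3\times D^3)$), and $\varphi$ reverses it. It is also equivariant. So $M$ is an oriented $S^1$-manifold compatibly with both orientations. The seam has quotient $F=(S^3\times S^2)/S^1=S^2\times S^2$, and near it both almost complex structures have equivariant $c_1=0$ by Step 1. Corollary 1, applied to a collar of the seam, gives an invariant almost complex structure on $M$ that equals the given ones away from the collar. The fixed points and weights are those listed.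

**Step 5: $M$ is admissible and $c_1(M)=0$.** The core $S^3\times0$ has codimension $3$, so loops and discs in $S^6$ can be pushed off it and each $C_i$ is simply connected. By van Kampen so is $M$. By excision $H_3(S^6,C_i)\cong H_3(S^3\times(D^3,S^2))=\mathbb Z$, generated by $\{pt\}\times D^3$. Since $H_3(S^6)=H_2(S^6)=0$, the boundary map $H_3(S^6,C_i)\to H_2(C_i)$ is an isomorphism. So $H_2(C_i)=\mathbb Z$, generated by the meridian $\{pt\}\times S^2$. In Mayer–Vietoris the map
$$H_2(S^3\times S^2)=\mathbb Z\to H_2(C_1)\oplus H_2(C_2)=\mathbb Z^2$$
sends $1$ to $(1,\pm1)$, and $H_1(S^3\times S^2)=0$. So $H_2(M)=\mathbb Z$, generated by the meridian. By Lemma 2, $M$ is admissible. At all four fixed points the weights sum to $0$, so $c_1^{S^1}(M)$ restricts to $0$ there. By formality $H^2_{S^1}(M)$ injects into the fixed point set. Hence $c_1^{S^1}(M)=0$ and $c_1(M)=0$.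

**Step 6: a normalized equivariant lift of the generator.** In $H^2_{S^1}(S^3\times S^2)=H^2(F)$ let $h=u|_F$, which is $\pm$ a generator pulled back from $S^3/S^1$, and let $s$ be the pullback of a generator from the second factor. Orient $F$ as $\partial C_1/S^1$. Then
$$h^2=s^2=0,\qquad\langle hs,[F]\rangle=\varepsilon=\pm1 .$$
By Lemma 2 a generator $x$ of $H^2(M)$ has an equivariant lift $\hat x$. The coefficient of $s$ in $\hat x|_F$ is, up to sign, the value of $x$ on the meridian, which is $\pm1$ because the meridian generates $H_2(M)$. Choose the sign of $x$ so that $\hat x|_F=s+mh$, $m\in\mathbb Z$, and replace $\hat x$ by $\hat x-mu$. Now $\hat x|_F=s$.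

**Step 7: the values of $\hat x$ at the fixed points.** Let $\xi_N,\xi_S$ and $\xi'_N,\xi'_S$ be the coefficients of $u$ in the restrictions of $\hat x$ to the fixed points in $C_1$ and $C_2$. The weights at each fixed point are pairwise coprime, so Lemma 3 applies. On $C_1$, with $\alpha=u\hat x$ (which restricts to $hs$ on $F$) and $\alpha=\hat x^2$ (which restricts to $s^2=0$),
$$\kappa\,\frac{\xi_S-\xi_N}{A}=\varepsilon,\qquad\kappa\,\frac{\xi_S^2-\xi_N^2}{A}=0 .$$
The first equation gives $\xi_S-\xi_N=\kappa\varepsilon A\ne0$, so the second gives $\xi_S+\xi_N=0$. With $\delta=\kappa\varepsilon$,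
$$\xi_S=-\xi_N=\tfrac12\delta A .$$
On $C_2$ the boundary has the opposite orientation, so $\varepsilon$ is replaced by $-\varepsilon$ and $\xi'_S=-\xi'_N=-\tfrac12\delta B$.

**Step 8: the invariants.** Use (1) with $e_S=-e_N=A$ and $e'_S=-e'_N=B$. The class $p_1^{S^1}$ is $Pu^2$ at $N,S$, because $a^2+b^2+(a+b)^2=P$, and $Qu^2$ at the other two points. Hence
$$k=\frac{2(\delta A/2)^3}{A}+\frac{2(-\delta B/2)^3}{B}=\delta\,\frac{A^2-B^2}{4},\qquad p=P\cdot\frac{\delta A}{A}+Q\cdot\frac{-\delta B}{B}=\delta(P-Q).\qquad\blacksquare$$

With Theorem A proved, both questions are answered by the Corollary in Section 3.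

## 9. Equal products $A=B$: many smooth structures on the homotopy type of $S^2\times S^4$

To prove Theorem B we look for pairs with $A=B$, so $k=0$, but $P\ne Q$. We use two tools.

*Wall's classification* (Classification problems in differential topology V, Invent. Math. 1 (1966)): closed simply connected spin $6$-manifolds with torsion-free homology are determined up to diffeomorphism by $H^2$, $b_3$, the cubic form and $p_1$.

*Simply connected surgery* (Browder, Surgery on Simply-Connected Manifolds). A degree one normal map to $X$ is a degree one map $f:N\to X$ covered by a bundle map from the stable normal bundle $\nu_N$ to some bundle over $X$. If $X$ is closed, simply connected of dimension $6$, there is an obstruction that vanishes exactly when $f$ is normally bordant to a homotopy equivalence. By the cobordism property it vanishes if $f$ is the boundary of a normal map of pairs.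

**Step 1: pairs with $A=B$.** For $r\ge1$ put $s=2r^2+2r+1$ and
$$(a,b)=(r,s),\qquad(c,d)=(r+1,\ r(2r+1)).$$
These are coprime pairs: $s\equiv1$ mod $r$, and $r(2r+1)\equiv(-1)(-1)=1$ mod $r+1$. We have $a+b=2r^2+3r+1=(r+1)(2r+1)$ and $c+d=2r^2+2r+1=s$. So
$$A=B=r(r+1)(2r+1)s .$$
Since $P=2((a+b)^2-ab)$ and $Q=2((c+d)^2-cd)$,
$$P-Q=2\big[(r+s)^2-rs-s^2+cd\big]=2\big[r(r+s)+cd\big]=4r(r+1)(2r+1)=24\,n_r,$$
where $n_r=1^2+\dots+r^2$. For example, $r=3$ gives $(3,25)$ and $(4,21)$, $A=B=2100$, and $P-Q=1418-1082=336=24\cdot14$.

Theorem A gives admissible $M_r$ with $c_1=0$, $k=0$, $|p|=24n_r$. They are pairwise non-homeomorphic, since $|p|$ is strictly increasing in $r$. From now on let $n_r=r(r+1)(2r+1)/6$ be even, which means $4\mid r(r+1)$, that is, $r\equiv0,3$ mod $4$. Write $|p|=48i$. There are infinitely many such $r$, so Theorem B follows once we show that $M_r\simeq S^2\times S^4$ for them.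

**Step 2: a manifold homotopy equivalent to $S^2\times S^4$ with the same invariants.** A generator of $\pi_4(BSO)=\mathbb Z$ has $p_1=\pm2$ times a generator of $H^4(S^4)$. So there is a stable bundle $\xi$ over $S^4$ with $p_1(\xi)=48i$ times a generator, namely $\pm24i$ times the generator of $\pi_4(BSO)$. Since $J:\pi_3(SO)\to\pi_3^s=\mathbb Z/24$ is a homomorphism, it kills $\xi$, and $\xi$ is fiber homotopically trivial. A trivialization identifies the Thom spaces of $\nu_{S^4}$ and $\nu_{S^4}\oplus\xi$ (stably, up to homotopy). Making the collapse map of $S^4$, composed with this identification, transverse to the zero section yields a degree one normal map $f:N^4\to S^4$ covered by $\nu_N\to\nu_{S^4}\oplus\xi$.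

The normal map $f\times\mathrm{id}_{S^2}:N\times S^2\to S^4\times S^2$ is the boundary of the normal map of pairs $f\times\mathrm{id}_{D^3}$ onto $(S^4\times D^3,S^4\times S^2)$. So its surgery obstruction vanishes, and it is normally bordant to a homotopy equivalence $g:N'\to S^4\times S^2$ with $\nu_{N'}\cong g^*(\nu\oplus\mathrm{pr}^*\xi)$ stably, where $\nu=\nu_{S^4\times S^2}$ is stably trivial. Hence $p_1(N')=-g^*\mathrm{pr}^*p_1(\xi)$ (there is no torsion in $H^4$) and $w_2(N')=0$. So $N'$ is simply connected and spin, with $H^2=\mathbb Z$, $H^3=0$, torsion-free homology, $k=0$ and $|p|=48i$.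

**Step 3: comparison.** $M_r$ is spin since $c_1=0$. It is simply connected, with torsion-free homology, $b_3=0$, and the same $(k,p)=(0,\pm48i)$ up to the sign of $x$. By Wall's classification $M_r\cong N'\simeq S^2\times S^4$. $\blacksquare$

## 10. Localization for the weights $(*)$ and two initial manifolds

Theorem A only produces manifolds with $c_1=0$, which are spin. The manifolds of Theorem C come from another surgery: start from one manifold with weights $(*)$ for $a=a_0\in\{4,5\}$, and change $a_0$ to $a$ by replacing a neighborhood of the sphere that joins the second and third fixed points. Denote the fixed points by $p_1,\dots,p_4$ in the order of $(*)$.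

**Step 1: what $(*)$ forces on $k$ and $p$.** At $p_1,\dots,p_4$ the class $c_1^{S^1}$ has values $6,a,-a,-6$, the class $c_2^{S^1}$ has values $11,-1,-1,11$, and $e_f=6,-a,a,-6$. By (1), for any almost complex $M$ with weights $(*)$,
$$c_1^3=36-a^2-a^2+36=72-2a^2,\qquad c_1c_2=11+1+1+11=24,$$
$$p_1c_1=c_1^3-2c_1c_2=24-2a^2 .$$
If $H^2(M)=\mathbb Zx$ and $c_1=\mu x$ with $\mu\ne0$, then
$$k=\frac{72-2a^2}{\mu^3},\qquad p=\frac{24-2a^2}{\mu}.\tag{4}$$

**Step 2: an initial manifold with $a_0=4$.** Let $\mathbb C^*$ act on $\mathbb C^5=\langle e_{-2},\dots,e_2\rangle$ with $e_i$ of weight $i$. Let $X\subset G=Gr(2,5)$ be cut out by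
$$p_{-1,2}+p_{0,1}=0,\qquad p_{-2,2}+p_{-1,1}=0,\qquad p_{-2,1}+p_{-1,0}=0 .$$
Each equation is homogeneous for the weights (of weight $1,0,-1$), so $X$ is $\mathbb C^*$-invariant. The fixed points on $G$ are the coordinate planes. Those on $X$ are the ones whose Plücker coordinate does not occur above: the index pairs $(-2,-1),(-2,0),(0,2),(1,2)$.

At $(-2,-1)$ use the chart of planes spanned by $e_{-2}+\sum a_je_j$ and $e_{-1}+\sum b_je_j$, $j\in\{0,1,2\}$. Here $a_j$ is a coordinate on weight $j+2$ and $b_j$ on weight $j+1$, so $TG$ has weights $1,2,2,3,3,4$. Moreover $p_{-2,j}=b_j$, $p_{-1,j}=-a_j$, and the other $p_{jk}$ are quadratic. The linear parts of the three equations are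
$$-a_2,\qquad b_2-a_1,\qquad b_1-a_0,$$
nonzero forms on the weight spaces $4,3,2$. They are independent, and their common kernel has weights $\{1,2,3\}$.

At $(-2,0)$ use $e_{-2}+\sum a_je_j$ and $e_0+\sum b_je_j$, $j\in\{-1,1,2\}$, of weights $j+2$ and $j$. So $TG$ has weights $-1,1,1,2,3,4$. Here $p_{-2,j}=b_j$, $p_{0,1}=-a_1$, $p_{-1,0}=a_{-1}$, while $p_{-1,1}$ and $p_{-1,2}$ are quadratic. The linear parts are $-a_1$, $b_2$, $b_1+a_{-1}$, nonzero forms on the weight spaces $3,2,1$. The common kernel has weights $\{-1,1,4\}$.

The exchange $e_i\leftrightarrow e_{-i}$ permutes the three equations up to sign and inverts the action. So the weights at $(0,2)$ and $(1,2)$ are $\{1,-1,-4\}$ and $\{-1,-2,-3\}$.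

The locus in $X$ where the three differentials are dependent is closed and $\mathbb C^*$-invariant. If it were nonempty, it would contain a fixed point, as limits of $\mathbb C^*$-orbits in a projective variety are fixed; but at the four fixed points the differentials are independent. So $X$ is a smooth $3$-dimensional complete intersection. With $H$ the hyperplane class and $c_1(G)=5H$ we get $c_1(X)=(5-3)H=2H$.

**Step 3: an initial manifold with $a_0=5$.** Let $X\subset\mathbb P(\mathrm{Sym}^{12}\mathbb C^2)$ be the closure of $SL_2\cdot[xy(x^{10}+11x^5y^5-y^{10})]$. By Mukai–Umemura (Minimal rational threefolds, LNM 1016 (1983)) it is a smooth threefold, it is the union of the open orbit (with finite stabilizers) and the orbits of $[x^{11}y]$ and $[x^{12}]$, and $-K_X=\mathcal O(1)|_X$. This isomorphism is $SL_2$-equivariant: two linearizations of one line bundle on $X$ differ by a character, and $SL_2$ has none.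

The maximal torus of $PSL_2$ has no fixed point in the open orbit. The other orbits consist of the $[l^{11}m]$ with independent linear forms $l,m$, and of the $[l^{12}]$. So the fixed points are $[x^{12}],[x^{11}y],[xy^{11}],[y^{12}]$. Since $-1\in SL_2$ acts trivially on $\mathrm{Sym}^{12}$, we can choose the generator of the torus of $PSL_2$ so that $x^{12-j}y^j$ has weight $j-6$. At $[x^{12-j}y^j]$ the tangent weights of $\mathbb P^{12}$ are the distinct numbers $i-j$ ($i\ne j$), and the fiber of $\mathcal O(1)$, dual to the line, has weight $6-j$. As $-K_X=\det TX$, the three weights of $X$ there sum to $6-j$.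

At $j=0$ we have three distinct positive weights with sum $6$: these are $\{1,2,3\}$. At $j=1$ the $2$-dimensional orbit of $[x^{11}y]$ contributes the roots, which are $\pm1$, and the sum $5$ gives $\{-1,1,5\}$. The element $(x,y)\mapsto(y,-x)$ of $SL_2$ inverts the torus, and gives $\{1,-1,-5\}$ and $\{-1,-2,-3\}$ at the other two points.

**Step 4: topology and $|\mu|$ of the initial manifolds.** In both cases the weights of $X$ are $(*)$ with $a=a_0$. The moment map of the restricted Fubini–Study form is a Morse function whose critical points are the fixed points. Its index at a fixed point is twice the number of weights of one sign, so each of the indices $0,2,4,6$ occurs exactly once. So $X$ is connected and simply connected, with homology $\mathbb Z$ in degrees $0,2,4,6$. Write $H^2(X)=\mathbb Zx$, $c_1=\mu x$. For $a_0=4$: $c_1=2H$ gives $2\mid\mu$, and $\mu^3\mid c_1^3=72-32=40$, so $|\mu|=2$. For $a_0=5$: $\mu^3\mid c_1^3=72-50=22$, so $|\mu|=1$.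

## 11. Replacing $S^2_{a_0}\times D^4$ by $S^2_a\times D^4$

Let $a\ge1$, and let $a_0\in\{4,5\}$ have the same parity as $a$. Let $X$ be the initial manifold for $a_0$.

**Step 1: an invariant product neighborhood.** We find the piece to cut out. At $p_2$ only the weight $a_0$ is divisible by $a_0$. By the fact on isotropy spheres, the component $S$ of $X^{\mathbb Z_{a_0}}$ through $p_2$ is a $2$-sphere whose other pole has weight $-a_0$, and this is $p_3$. $S$ is a complex curve, equivariantly $S^2_{a_0}$.

The group $\mathbb Z_{a_0}$ acts on the fibers of the normal bundle of $S$ with the characters $-1$ and $1$, which are distinct as $a_0\ge3$. So the normal bundle splits into holomorphic equivariant line bundles $L_{-1},L_1$, where $L_w$ has weight $w$ at both poles: the normal weights at each pole are $-1$ and $1$, and the weight of $L_w$ is congruent to $w$ mod $a_0$.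

We claim that $L=L_w$ is equivariantly $S\times\mathbb C_w$. By (2) its degree is $(w-w)/a_0=0$, so it is holomorphically trivial. Its one-dimensional space of holomorphic sections consists of $0$ and nowhere vanishing sections $\sigma$. The circle acts on this space by a character, and evaluating at a pole shows that it is $\lambda^w$. So $(y,v)\mapsto v\,\sigma(y)$ is an equivariant isomorphism $S\times\mathbb C_w\to L$.

Hence $S$ has an invariant neighborhood $S^2_{a_0}\times D^4$ with $D^4\subset\mathbb C_{-1}\oplus\mathbb C_1$, and $S^1$ acts freely on $S^3=\partial D^4$.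

**Step 2: an equivariant identification of the two boundaries.** The identity $S^2_{a_0}\times S^3\to S^2_a\times S^3$ is not equivariant when $a\ne a_0$. We correct it by a map $G:S^3\to SU(2)$, using the freeness of the action on $S^3$. The map $(y,z)\mapsto(G(z)y,z)$ is equivariant if $G(\lambda z)$ is a scalar multiple of $\operatorname{diag}(\lambda^a,1)\,G(z)\operatorname{diag}(\lambda^{-a_0},1)$. This product has determinant $\lambda^{a-a_0}$, so the scalar should be $\lambda^{-(a-a_0)/2}$, and this is where equal parity enters. Put
$$\beta=\frac{a-a_0}2,\qquad e=\frac{a+a_0}2 .$$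
For $z=(z_1,z_2)\in S^3$ let $w=(\bar z_1,z_2)$. Since $\lambda\cdot z=(\lambda^{-1}z_1,\lambda z_2)$, it corresponds to $\lambda w$. Put
$$G(z)=\frac1{\sqrt{|w_1|^{2|\beta|}+|w_2|^{2e}}}\begin{pmatrix}w_1^{\beta}&-w_2^{e}\\ \overline{w_2^{e}}&\overline{w_1^{\beta}}\end{pmatrix}\in SU(2)\qquad(w^{-n}:=\bar w^{\,n}).$$
The radicand is positive, as $e>0$ and $w\ne0$, so $G$ is smooth. We check that
$$G(\lambda z)=\lambda^{-\beta}\operatorname{diag}(\lambda^a,1)\,G(z)\operatorname{diag}(\lambda^{-a_0},1).$$
On the left the entries acquire the factors $\lambda^\beta,\lambda^e,\lambda^{-e},\lambda^{-\beta}$, in the order $(1,1),(1,2),(2,1),(2,2)$. On the right the exponents are $-\beta+a-a_0=\beta$, $-\beta+a=e$, $-\beta-a_0=-e$ and $-\beta$. They agree. So, with $SU(2)$ acting on $\mathbb{CP}^1$,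
$$\varphi:S^2_{a_0}\times S^3\to S^2_a\times S^3,\qquad\varphi(y,z)=(G(z)y,z)$$
is an equivariant diffeomorphism with inverse $(y,z)\mapsto(G(z)^{-1}y,z)$. It preserves orientation, because $SU(2)$ acts holomorphically. Let
$$C=X\setminus(S^2_{a_0}\times\operatorname{int}D^4),\qquad M_a=C\cup_\varphi(S^2_a\times D^4).$$

**Step 3: the almost complex structure.** On $C$ take $J_X$, and on $S^2_a\times D^4$ the product complex structure, with weights $\{\pm a,-1,1\}$ at the poles. The quotient $F=(S^2_{a_0}\times S^3)/S^1$ is an $S^2$-bundle over $S^3/S^1=S^2$, hence simply connected. We compare the equivariant first Chern classes. The tube $S^2_{a_0}\times D^4$ retracts equivariantly to $S$, and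
$$c_1^{S^1}(TX|_S)=c_1^{S^1}(TS)+c_1^{S^1}(\mathbb C_{-1}\oplus\mathbb C_1)=c_1^{S^1}(TS)-u+u=c_1^{S^1}(TS).$$
So on $S^2_{a_0}\times S^3$ the class is the equivariant Euler class of the subbundle $TS^2$ of vectors tangent to the first factor. The same holds on $S^2_a\times S^3$. The map $\varphi$ covers the identity of $S^3$ and is in $SU(2)$ on each fiber, so it carries one oriented subbundle to the other, equivariantly. Hence the two classes agree, and both structures induce the same orientation. Corollary 1 gives an invariant almost complex structure on $M_a$ that equals the given ones away from a collar of the seam. The four fixed points have weights $(*)$.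

**Step 4: $M_a$ is admissible, with the stated invariants.** $S$ has codimension $4$, so $C$ is simply connected, and by van Kampen so is $M_a$. By excision
$$H_i(X,C)\cong H_i(S^2\times(D^4,S^3))\cong H_i(M_a,C),$$
which vanishes for $i=2,3$. So $H_2(X)\cong H_2(C)\cong H_2(M_a)\cong\mathbb Z$, and Lemma 2 shows that $M_a$ is admissible. Now $c_1(M_a)$ and $c_1(X)$ agree on $H_2(C)$, so $|\mu|$, the absolute value of $c_1$ on a generator of $H_2$, is the same for both: $2$ for $a$ even, $1$ for $a$ odd. Since $w_2$ is the reduction of $c_1$ mod $2$, $M_a$ is spin for $a$ even and non-spin for $a$ odd. Formula (4) gives the values of $(k,p)$ stated in Theorem C. As $|k|\to\infty$ in each parity class of $a$, infinitely many homotopy types occur in each class. This proves Theorem C except for the uniqueness statement.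

## 12. Uniqueness for $a\ge4$

Let $M$ be admissible with weights $(*)$, $a\ge4$. By (4) the task is to compute $|\mu|$.

**Step 1: the cohomology of $M$.** Since $H^*_{S^1}(M;\mathbb Z)$ is free over $\mathbb Z[u]$, multiplication by $u$ on it is injective. The Gysin sequence of the circle bundle $ES^1\times M\to M_{S^1}$ then gives $H^*(M;\mathbb Z)=H^*_{S^1}(M;\mathbb Z)/(u)$. This is a free abelian group, and $H^*_{S^1}(M)\to H^*(M)$ is onto. Its total rank is the $\mathbb Q[u]$-rank of $H^*_{S^1}(M;\mathbb Q)$, which by localization is $4$. Also $\chi(M)=4$, so there is no odd cohomology. With Poincaré duality, $H^*(M)$ is $\mathbb Z$ in degrees $0,2,4,6$.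

Write $H^2=\mathbb Zx$, $c_1=\mu x$, and let $\hat x$ be an equivariant lift of $x$ with values $\xi_i$ at $p_i$. The kernel of $H^2_{S^1}(M)\to H^2(M)$ is $\mathbb Zu$, so $c_1^{S^1}=\mu\hat x+\mathrm{const}\cdot u$. The values $6,a,-a,-6$ of $c_1^{S^1}$ are not all equal, so $\mu\ne0$, and differences of these values are $\mu(\xi_i-\xi_j)$.

**Step 2: $\mu\mid2$.** At $p_1$ only the weight $2$ is divisible by $2$, and only $3$ by $3$. So the components of $M^{\mathbb Z_2}$ and $M^{\mathbb Z_3}$ through $p_1$ are $2$-spheres of weights $2$ and $3$, whose other poles have weights $-2$ and $-3$. As $a\ge4$, the other pole is $p_4$ in both cases. By (2), $2$ and $3$ divide $\xi_1-\xi_4$. Hence $6\mid\xi_1-\xi_4=12/\mu$, that is, $\mu\mid2$.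

**Step 3: $a$ odd.** Since $6-a=\mu(\xi_1-\xi_2)$, $\mu$ divides an odd number. So $|\mu|=1$.

**Step 4: $a$ even, the fixed set of $\mathbb Z_2$.** Let $S_{14}$ be the component of $M^{\mathbb Z_2}$ through $p_1$ and $p_4$ from Step 2. At $p_2$ only the weight $a$ is even, so the component through $p_2$ is a sphere of weight $a$. Its other pole has weight $-a$, and as $a\ge4$ it is $p_3$. Call this sphere $S_{23}$. We claim
$$M^{\mathbb Z_2}=S_{14}\sqcup S_{23};$$
the point is to exclude components without $S^1$-fixed points.

All of $H^*(M;\mathbb F_2)=H^*(M;\mathbb Z)\otimes\mathbb F_2$ lifts to $H^*_{S^1}(M;\mathbb F_2)$ by Step 1, hence to $H^*_{\mathbb Z_2}(M;\mathbb F_2)$. By Leray–Hirsch the latter is free over $H^*(B\mathbb Z_2;\mathbb F_2)=\mathbb F_2[t]$, $\deg t=1$, with generators in degrees $0,2,4,6$. So $\dim H^n_{\mathbb Z_2}(M;\mathbb F_2)=4$ for $n\ge6$. Since $\mathbb Z_2$ acts freely off $M^{\mathbb Z_2}$,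
$$H^n_{\mathbb Z_2}(M,M^{\mathbb Z_2};\mathbb F_2)\cong H^n(M/\mathbb Z_2,M^{\mathbb Z_2};\mathbb F_2)=0\qquad(n>6).$$
So for $n>6$ restriction $H^n_{\mathbb Z_2}(M;\mathbb F_2)\to H^n(M^{\mathbb Z_2}\times B\mathbb Z_2;\mathbb F_2)$ is an isomorphism. The right side has dimension $\sum_i\dim H^i(M^{\mathbb Z_2};\mathbb F_2)$, so this sum is $4$. The disjoint spheres $S_{14},S_{23}$ already contribute $4$, and any further component would contribute at least $1$. This proves the claim.

Moreover, restriction to $M^{\mathbb Z_2}$ is injective in all degrees: if $y$ restricts to $0$, so does $t^7y$, which has degree above $6$. Hence $t^7y=0$, and $y=0$ by freeness.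

**Step 5: $a$ even, $c_1$ is even.** Consider the image of $c_1^{S^1}$ in $H^2_{\mathbb Z_2}(M;\mathbb F_2)$; the class $u$ maps to $t^2$. Restrict it to the fixed set. On $S_{14}\times B\mathbb Z_2$ its component in $H^2(S_{14})$ is, by (2), $\langle c_1,S_{14}\rangle=\pm\frac{12}2=\pm6$, and its component in $H^0(S_{14})\,t^2$ is $6$, the value at $p_1$. On $S_{23}\times B\mathbb Z_2$ the components are $\pm\frac{2a}a=\pm2$ and $a$. Since $H^1$ of a sphere vanishes, there are no other components, and all four numbers are even. So the image restricts to $0$ on $M^{\mathbb Z_2}\times B\mathbb Z_2$, and by Step 4 it is $0$. Restricting to a fiber $M$ gives $c_1\equiv0$ mod $2$. So $\mu$ is even, and with Step 2, $|\mu|=2$.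

**Step 6: the diffeomorphism type.** Choose $x$ with $\mu>0$. Then $\mu$ is determined by the parity of $a$, (4) determines $(k,p)$, and $w_2$ is $\mu x$ mod $2$. These are the invariants stated in Theorem C. The classification of Wall, in the spin case (cited in Section 9), and of Jupp (Classification of certain 6-manifolds, Proc. Camb. Phil. Soc. 73 (1973)) says that simply connected closed smooth $6$-manifolds with torsion-free homology are determined by $H^2$, $b_3$, the cubic form, $w_2$ and $p_1$. Hence the diffeomorphism type of $M$ is determined by $a$. $\blacksquare$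

**Remark (why $a\ge4$).** For $a=2$ and $a=3$ the weights $(*)$ do not determine the invariants. The action on $\mathbb{CP}^3$ in Section 2 has weights $(*)$ with $a=2$ and $|\mu|=4$, $|k|=1$, while $M_2$ has $|\mu|=2$, $|k|=8$. A smooth quadric $Q\subset\mathbb{CP}^4$, invariant under the action on $\mathbb C^5$ with weights $\pm2,\pm1,0$ preserving a nondegenerate quadratic form, has as fixed points the isotropic coordinate lines, those of weights $\pm2,\pm1$. The tangent space at such a line $L$ is $\operatorname{Hom}(L,L^\perp/L)$. So the weights are $\{2,3,1\}$ at weight $-2$, $\{1,3,-1\}$ at $-1$, $\{-1,1,-3\}$ at $1$ and $\{-2,-1,-3\}$ at $2$. These are $(*)$ with $a=3$. Here $c_1=3H$ with $H$ the generator of $H^2(Q)$, so $|\mu|=3$, and (4) gives $|k|=54/27=2$, while $M_3$ has $|\mu|=1$, $|k|=54$. In Step 2 the hypothesis $a\ge4$ was what forced the spheres of weights $2$ and $3$ from $p_1$ to end at $p_4$.
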